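\title{Monochromatic sums with coefficients $1$ and $2$}

\begin{abstract}
We prove that for every finite coloring of the positive integers there is a sequence $y_1,y_2,\dots$ of positive integers such that all sums $a_1y_1+\dots+a_ky_k$ with $a_i\in\{1,2\}$ and $a_1=a_k=1$ have the same color. More generally, the same statement with coefficients $a\ge1$ and $b\ne a$, where $a$ is required at both ends, holds if and only if $b\ne-a$. We also show that none of the three side conditions (first coefficient fixed, last coefficient fixed, no coefficient $0$) can be dropped. The proof splits each term as $y_n=\sigma_n+\tau_n$ and chooses the pairs $(\tau_n,\sigma_{n+1})$ from an ultrafilter on $\mathbb{Z}^2$, which is built from a minimal left ideal of $\beta\mathbb{Z}$ and a recurrence property of difference sets.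
\end{abstract}

\section{Introduction}

Let $\mathbb{N}=\{1,2,3,\dots\}$. A \emph{finite coloring} of $\mathbb{N}$ is a partition of $\mathbb{N}$ into finitely many classes, and a set is \emph{monochromatic} if it lies in one class. For integers $a\ne b$ and a sequence $y=(y_n)_{n\ge1}$ of positive integers let
\[
S_{a,b}(y)=\{a_1y_1+\dots+a_ky_k\;:\;k\ge1,\ a_i\in\{a,b\},\ a_1=a_k=a\}.
\]
We call $a_1a_2\cdots a_k$ the \emph{word} of the sum. The following question comes from the paper of Ivan, Leader and Zamboni \cite{ILZ}: does every finite coloring of $\mathbb{N}$ admit a sequence $y$ of positive integers such that $S_{1,2}(y)$ is monochromatic?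

Write $s_n=y_1+\dots+y_n$. The words $1^n$ give the partial sums $s_n$, and these alone are easy: let $(s_n)$ enumerate an infinite color class. The word $1^l2^{m-l}1^{n-m}$ gives $s_n+s_m-s_l$, and the question is whether all such corrections can be made without leaving the color class. Any finite part of the problem is also easy. By van der Waerden's theorem, some color class contains a progression $x,x+d,\dots,x+2Kd$, and $y_1=x$, $y_2=\dots=y_K=d$ takes care of all words of length at most $K$. This does not extend to an infinite sequence, since the coloring of $n$ by the parity of $\lfloor\log_2n\rfloor$ has no infinite monochromatic progression.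

The natural infinite model is Hindman's theorem: every finite coloring of $\mathbb{N}$ admits a sequence $y$ such that all sums $\sum_{i\in F}y_i$, with $F$ finite and nonempty, have the same color. This makes $S_{1,0}(y)$ monochromatic. In Hindman's theorem one may replace the terms by sums over disjoint blocks, and so arrange that the binary digits of each term lie far above those of all earlier terms. For such a sequence the binary expansion of $y_1+2y_2+y_3$ displays the three summands side by side, with the middle one shifted by one place, and a coloring ought to be able to detect the shift. It can: in Section~\ref{sec:overlap} we give a coloring with two colors for which no such sequence makes $S_{1,2}(y)$ monochromatic. One would therefore guess that the answer to the question is no. It is yes.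

\begin{theorem}\label{thm:main}
For every finite coloring of $\mathbb{N}$ there is a sequence $y$ of positive integers such that $S_{1,2}(y)$ is monochromatic.
\end{theorem}

Theorem~\ref{thm:main} is the case $a=1$, $b=2$ of a classification.

\begin{theorem}\label{thm:ab}
Let $a\ge1$ and $b\ne a$ be integers. The following statement holds if and only if $b\ne-a$: for every finite coloring of $\mathbb{N}$ there is a sequence $y$ of positive integers such that all elements of $S_{a,b}(y)$ are positive and have the same color.
\end{theorem}

For $b=0$ the statement follows from Hindman's theorem applied to the coloring that gives $n$ the color of $an$; the proof below covers this case without change. The guess that the answer is no is correct for each of the three neighboring questions.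

\begin{theorem}\label{thm:sharp}
For each of the following three conditions on the coefficients there is a finite coloring of $\mathbb{N}$ for which no sequence $y$ of positive integers gives the same color to all sums $a_1y_1+\dots+a_ky_k$ $(k\ge1)$ that satisfy the condition:
\begin{itemize}
\item[(i)] $a_i\in\{1,2\}$ and $a_k=1$ (so $a_1$ is free when $k\ge2$);
\item[(ii)] $a_i\in\{1,2\}$ and $a_1=1$ (so $a_k$ is free when $k\ge2$);
\item[(iii)] $a_i\in\{0,1,2\}$ and $a_1=a_k=1$.
\end{itemize}
\end{theorem}

We prove Theorem~\ref{thm:sharp} first, in Section~\ref{sec:colorings}, because it is elementary and shows what a proof of Theorem~\ref{thm:main} has to avoid. Section~\ref{sec:overlap} shows on an explicit example how to avoid it: consecutive terms must share binary places. Sections~\ref{sec:ultra}--\ref{sec:construction} turn this into a proof of the positive half of Theorem~\ref{thm:ab}, and so of Theorem~\ref{thm:main}; that proof does not depend on the earlier sections except for the identity \eqref{eq:regroup}. Section~\ref{sec:negative} treats $b=-a$. The axiom of choice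 is used.

\section{Three colorings}\label{sec:colorings}

We write integers in binary, $n=\sum_{i\ge0}\varepsilon_i2^i$, and call $\varepsilon_i$ the digit at \emph{place} $i$. For $n\in\mathbb{N}$ let $\nu(n)$ be the lowest place with digit $1$, that is, the $2$-adic valuation of $n$. For $u,w\in\mathbb{N}$ we write
\[
u\ll w\quad\text{if}\quad 4u<2^{\nu(w)} .
\]
Then the $1$'s of $u$ lie at places at most $\nu(w)-3$, so the digits of $u$ and of $2u$ lie below those of $w$ with a gap. In each case below we suppose that $y$ makes the relevant sums monochromatic and derive a contradiction.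

\subsection*{The last coefficient}

A free last coefficient lets us almost double a sum, and a coloring by size sees this.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Color $n$ by $\lfloor2\log_2n\rfloor\bmod4$. For $n\ge2$ the words $1^n$ and $12^{n-1}$ give $s_n$ and $2s_n-s_1$. The difference $2\log_2(2s_n-s_1)-2\log_2s_n=2\log_2(2-s_1/s_n)$ is less than $2$ and tends to $2$, so for large $n$ it lies in $(1,2)$. Then the two integer parts differ by $1$ or $2$, and the colors differ.
\end{proof}

\subsection*{The first coefficient}

A free first coefficient lets us double the lowest digits of a sum, which the parity of $\nu$ detects, unless the partial sums become more and more divisible by $2$. For that case we need a second invariant. For $n\in\mathbb{N}$ let $C(n)$ be the number of \emph{digit changes}, that is, of $i\ge0$ with $\varepsilon_i\ne\varepsilon_{i+1}$. Since the digits are eventually $0$, we have $C(n)\equiv\varepsilon_0\pmod2$. Let $\epsilon(n)=+1$ if the digit of $n$ at place $\nu(n)+1$ is $1$, and $\epsilon(n)=-1$ if it is $0$.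

\begin{lemma}\label{lem:C}
If $u\ll w$, then
\[
C(w+u)=C(u)+C(w),\qquad C(w-u)=C(u)+\epsilon(u)+C(w)+\epsilon(w),\qquad \epsilon(w-u)=-\epsilon(u).
\]
\end{lemma}

For example, $u=6$ and $w=32$ have $C(u)=C(w)=2$, $\epsilon(u)=1$ and $\epsilon(w)=-1$, and $w-u=26$ has the digits $0,1,0,1,1,0,\dots$ from place $0$ up, with four changes.

\begin{proof}
Put $\nu=\nu(w)$. All changes of $u$ occur at pairs of places $(i,i+1)$ with $i+1\le\nu-2$, and all changes of $w$ at pairs with $i\ge\nu-1$. The number $w+u$ has the digits of $u$ at places below $\nu$ and those of $w$ at places from $\nu-1$ on, which gives the first formula.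

Write $w-u=(w-2^\nu)+(2^\nu-u)$. At places below $\nu$ the digits of $w-u$ are those of $2^\nu-u$. They agree with the digits of $u$ up to place $\nu(u)$ and are complementary to them at the places $\nu(u)+1,\dots,\nu-1$, because adding such a number to $u$ produces a carry at place $\nu(u)$ that runs up to place $\nu$. As $\nu(u)+1<\nu$, this gives the third formula. At places from $\nu$ on, the digits of $w-u$ are those of $w$, except that the digit at place $\nu$ is $0$ instead of $1$. Now count changes. Among pairs of places below $\nu$, only the pair $(\nu(u),\nu(u)+1)$ has a different status in $w-u$ and in $u$: a change is gained if the digit of $u$ at place $\nu(u)+1$ is $1$ and lost if it is $0$. These pairs contribute $C(u)+\epsilon(u)$. At the pair $(\nu-1,\nu)$ there is a change both in $w$ (digits $0,1$) and in $w-u$ (digits $1,0$). At the pair $(\nu,\nu+1)$ a change is gained, compared with $w$, if the digit of $w$ at place $\nu+1$ is $1$ and lost if it is $0$. Higher pairs agree with $w$. So the pairs from $(\nu-1,\nu)$ on contribute $C(w)+\epsilon(w)$.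
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
Color $n$ by the pair $(\nu(n)\bmod2,\ C(n)\bmod4)$. For $l<m<n$ the words $1^n$, $2^l1^{n-l}$ and $1^l2^{m-l}1^{n-m}$ are allowed and give $s_n$, $s_n+s_l$ and $s_n+s_m-s_l$.

Suppose first that $\nu(s_n)$ is bounded. Then there are $l<n$ with $\nu(s_l)=\nu(s_n)=\nu$ and $s_l\equiv s_n\pmod{2^{\nu+2}}$. So $s_n+s_l\equiv2s_l\pmod{2^{\nu+2}}$ and $\nu(s_n+s_l)=\nu+1$, which contradicts $\nu(s_n+s_l)\equiv\nu(s_n)\pmod2$.

Suppose now that $\nu(s_n)$ is unbounded. Along a subsequence $\nu(s_n)\to\infty$ and $\epsilon(s_n)$ is constant, so there are $l<m<n$ with $s_l\ll s_m\ll s_n$ and $\epsilon(s_l)=\epsilon(s_m)$. Since $s_m-s_l<s_m$, we also have $s_m-s_l\ll s_n$. Let $C_0$ be the common value of $C$ modulo $4$. Lemma~\ref{lem:C} gives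
\[
C_0\equiv C(s_n+s_m-s_l)=C(s_n)+C(s_m)+C(s_l)\pm2\equiv3C_0+2\pmod4 ,
\]
so $2C_0\equiv2\pmod4$ and $C_0$ is odd. But $s_n$ is even, so $C(s_n)$ is even.
\end{proof}

\subsection*{The coefficient $0$}

Here both ends of the sum are fixed, and the coloring has to detect the doubling of a middle term. If $m_1<\dots<m_r$ are the places of the digits $1$ of $x\in\mathbb{N}$, let
\[
D(x)=|\{i<r: m_i\text{ is odd and }m_{i+1}\text{ is even}\}| ,
\]
and let $\operatorname{lo}(x),\operatorname{hi}(x)\in\{0,1\}$ be the parities of $m_1$ and $m_r$.

\begin{lemma}\label{lem:D}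
If $x\ll z\ll x'$, then
\[
D(x+z+x')+D(x+2z+x')\equiv\operatorname{hi}(x)+\operatorname{lo}(z)+\operatorname{hi}(z)+\operatorname{lo}(x')+1\pmod2 .
\]
\end{lemma}

\begin{proof}
Let $J(r,s)=1$ if $(r,s)=(1,0)$ and $J(r,s)=0$ for the other three pairs of parities. In both sums the digits of the three summands occupy disjoint successive ranges of places, and doubling $z$ shifts its places by one. Hence
\begin{align*}
D(x+z+x')&=D(x)+J(\operatorname{hi}x,\operatorname{lo}z)+D(z)+J(\operatorname{hi}z,\operatorname{lo}x')+D(x'),\\
D(x+2z+x')&=D(x)+J(\operatorname{hi}x,1-\operatorname{lo}z)+D(2z)+J(1-\operatorname{hi}z,\operatorname{lo}x')+D(x').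
\end{align*}
We have $J(r,s)+J(r,1-s)=r$ and $J(r,s)+J(1-r,s)=1-s$. Also $D(2z)$ counts the steps from an even to an odd place among the $1$'s of $z$, so $D(z)+D(2z)$ counts all changes of parity along these places, and this number is congruent to $\operatorname{lo}(z)+\operatorname{hi}(z)$. Adding the two lines gives the lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
Color $x$ by $D(x)\bmod2$. For every $M$ and $n_0$, two of the partial sums $s_n$ with $n\ge n_0$ agree modulo $2^M$, and their difference is the sum of a block of consecutive terms. So there are sums $z_1,z_2,\dots$ over disjoint successive blocks of consecutive terms of $y_2,y_3,\dots$ with $y_1+z_1+\dots+z_{i-1}\ll z_i$ for all $i$. Choose $p<q<r$ such that $z_p,z_q,z_r$ have the same pair $(\operatorname{lo},\operatorname{hi})$. Put $x=y_1+z_p$. Then $\operatorname{hi}(x)=\operatorname{hi}(z_p)$ and $x\ll z_q\ll z_r$. Both $x+z_q+z_r$ and $x+2z_q+z_r$ are allowed sums, in which the terms outside $y_1$ and the three blocks have coefficient $0$. By Lemma~\ref{lem:D} their values of $D$ have odd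 sum, so their colors differ.
\end{proof}

\section{Overlapping terms}\label{sec:overlap}

The coefficient $0$ was used only to separate the digits of the summands. If a sequence is separated to begin with, the coloring $D\bmod2$ defeats it using only words over $\{1,2\}$ that begin and end with $1$. Indeed, suppose that $s_n\ll y_{n+1}$ for all $n$. Among $1,2,3$ choose $l<m$ with $\operatorname{hi}(y_l)+\operatorname{lo}(y_{l+1})\equiv\operatorname{hi}(y_m)+\operatorname{lo}(y_{m+1})\pmod2$, and apply Lemma~\ref{lem:D} to $x=s_l$, $z=s_m-s_l$ and $x'=y_{m+1}$. Here $\operatorname{hi}(x)=\operatorname{hi}(y_l)$, $\nu(z)=\nu(y_{l+1})$ and $\operatorname{hi}(z)=\operatorname{hi}(y_m)$, so the words $1^{m+1}$ and $1^l2^{m-l}1$ give different colors.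

So consecutive terms must interact. The simplest way is to let each term have a low part, at the scale of the previous term, and a high part at a new scale: write $y_l=\sigma_l+\tau_l$ with $\sigma_1=0$, where $\sigma_{l+1}$ lives at the scale of $\tau_l$. Grouping by scale, we get for every word $i_1\cdots i_k$
\begin{equation}\label{eq:regroup}
\sum_{l\le k}i_ly_l=\sum_{l<k}\bigl(i_l\tau_l+i_{l+1}\sigma_{l+1}\bigr)+i_k\tau_k .
\end{equation}
The separated pieces are now the brackets, and the $l$th bracket depends on the \emph{pair} of letters $(i_l,i_{l+1})$.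

\begin{example}\label{ex:16}
Take $\sigma_{l+1}=\tau_l=2\cdot16^{l-1}$, so that $y=(2,34,544,\dots)$. By \eqref{eq:regroup}, the sum with word $i_1\cdots i_k$, where $i_1=i_k=1$, has the base-$16$ digits $2(i_l+i_{l+1})$ for $l<k$, followed by a leading digit $2$. In binary the possible base-$16$ digits are
\[
4=0100\ \ (\text{pair }11),\qquad 6=0110\ \ (\text{pairs }12,\ 21),\qquad 8=1000\ \ (\text{pair }22),\qquad 2=0010 .
\]
Each occupies four places, starting at an even place. Inside a base-$16$ digit, a step from an odd to an even place occurs only in $6$, once. Between consecutive base-$16$ digits such a step needs a lower digit whose highest $1$ is at an odd place, which must be $8$, and an upper digit whose lowest $1$ is at an even place, which must be $4$; but the pair $22$ cannot be followed by the pair $11$. So $D$ equals the number of $l$ with $i_l\ne i_{l+1}$, and this number is even because the word begins and ends with $1$. Thus $S_{1,2}(y)$ is monochromatic for the coloring $D\bmod2$. For instance, the words $111$ and $121$ give $580$, with $1$'s at places $2,6,9$ and $D=0$,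 and $614$, with $1$'s at places $1,2,5,6,9$ and $D=2$.
\end{example}

In the example the bracket for the pair $21$ cancels the effect of the bracket for the pair $12$. To prove Theorem~\ref{thm:main} we need this cancellation for all colorings at once. Ultrafilters give the language in which it can be stated as an equation.

\section{Ultrafilters on $\mathbb{Z}$ and $\mathbb{Z}^2$}\label{sec:ultra}

We recall the facts that we use; the algebraic theory is in the book of Hindman and Strauss \cite{HS}. An \emph{ultrafilter} on a set $X$ is a family $p$ of nonempty subsets of $X$ that is closed under finite intersections and supersets and contains $A$ or $X\setminus A$ for every $A\subseteq X$. If a finite union belongs to $p$, then so does one of its members. Every family of sets whose finite intersections are nonempty is contained in an ultrafilter, and an ultrafilter contained in another is equal to it. We say that a property holds for \emph{$p$-most} $x$ if the set of $x$ with the property belongs to $p$; finitely many such properties hold simultaneously for $p$-most $x$, and in particular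 for some $x$.

The set $\beta X$ of ultrafilters on $X$ is compact and Hausdorff in the topology with basic open (and closed) sets $\{p:A\in p\}$, $A\subseteq X$. A point $x\in X$ is identified with the principal ultrafilter $\{A:x\in A\}$. If $F$ maps $X$ to a compact Hausdorff space, then $\lim_{x\to p}F(x)$ is the unique point such that, for each of its neighborhoods $U$, we have $F(x)\in U$ for $p$-most $x$. A map $\varphi:X\to X'$ sends $p$ to its \emph{image} $\varphi_*(p)=\{A:\varphi^{-1}(A)\in p\}$, and $(\varphi'\circ\varphi)_*=\varphi'_*\circ\varphi_*$.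

Let $G$ be $\mathbb{Z}$ or $\mathbb{Z}^2$, and put $A-g=\{h:h+g\in A\}$. For $p,q\in\beta G$ define $p+q$ by
\[
A\in p+q\iff\{g:A-g\in q\}\in p .
\]
In words, $A\in p+q$ if for $p$-most $g$ and then $q$-most $h$ we have $g+h\in A$: the second summand is chosen after the first. This operation is associative but not commutative, and $p\mapsto p+q$ is continuous for each $q$. For $g\in G$ we have $A\in g+q$ if and only if $A-g\in q$. An ultrafilter $e$ is \emph{idempotent} if $e+e=e$.

\emph{Homomorphisms.} If $\varphi:G\to G'$ is a group homomorphism, then $\varphi_*(p+q)=\varphi_*(p)+\varphi_*(q)$, because $\varphi^{-1}(A)-g=\varphi^{-1}(A-\varphi(g))$. For $c\in\mathbb{Z}$ and $p\in\beta\mathbb{Z}$ we write $cp$ for the image of $p$ under $n\mapsto cn$. (So $2p$ is not $p+p$.) If $e$ is idempotent, then so is $ce$.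

\emph{Characters.} For $\theta\in\mathbb{R}/\mathbb{Z}$ and $p\in\beta\mathbb{Z}$ let $\chi_\theta(p)=\lim_{n\to p}n\theta\in\mathbb{R}/\mathbb{Z}$. Then $\chi_\theta(cp)=\chi_{c\theta}(p)$, and $\chi_\theta(p+q)=\lim_{g\to p}\lim_{h\to q}(g+h)\theta=\chi_\theta(p)+\chi_\theta(q)$. Hence $\chi_\theta$ vanishes on idempotents and on their finite sums.

\emph{Left ideals.} A nonempty $I\subseteq\beta\mathbb{Z}$ is a \emph{left ideal} if $\beta\mathbb{Z}+I\subseteq I$. Every left ideal contains a minimal left ideal, and minimal left ideals are closed and contain idempotents \cite{HS}. If $L$ is a minimal left ideal and $u\in L$, then $\beta\mathbb{Z}+u$ is a left ideal contained in $L$, so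
\begin{equation}\label{eq:solve}
\beta\mathbb{Z}+u=L\quad\text{for all }u\in L .
\end{equation}
Thus for $u,u'\in L$ the equation $\eta+u=u'$ has a solution $\eta\in\beta\mathbb{Z}$. This is the source of the cancellation that we are looking for. Let
\[
N^*=\{p\in\beta\mathbb{Z}:\{n:n>M\}\in p\text{ for all }M\}.
\]
This set is nonempty, and it is a left ideal since $\{n:n>M\}-g=\{n:n>M-g\}$. For the rest of the paper we fix a minimal left ideal $L\subseteq N^*$ and an idempotent $f\in L$.

\section{From an ultrafilter on $\mathbb{Z}^2$ to a sequence}\label{sec:sequence}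

The first thing to try is to choose every $y_l$ from one idempotent $p\in N^*$. The sum with word $121$ is then governed by $p+2p+p$ and the sum with word $111$ by $p+p+p=p$, so one would want these to be equal.

\begin{remark}\label{rem:single}
No idempotent $p\in N^*$ satisfies $p+2p+p=p$. Suppose one does, and let $A\in p$ be a class of the coloring in Theorem~\ref{thm:sharp}(iii). Call $P\in\mathbb{Z}$ good if $A-P$ belongs to both $p$ and $2p+p$. If $A-P\in p=p+p=p+(2p+p)$, then for $p$-most $y$ the number $P+y$ is good and lies in $A$. If $A-P\in2p+p=2p+(2p+p)$, then for $p$-most $y$ the number $P+2y$ is good. Starting from $P=0$, we can choose $y_1,y_2,\dots$ one after another so that all sums with $a_i\in\{0,1,2\}$ and $a_1=1$ are good, and those with $a_k=1$ lie in $A$. This contradicts Theorem~\ref{thm:sharp}(iii).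
\end{remark}

Following \eqref{eq:regroup}, we choose instead the pairs $(\tau_l,\sigma_{l+1})$ from an ultrafilter $v$ on $\mathbb{Z}^2$. Fix integers $a\ge1$ and $b\ne a$. For $i,j\in\{a,b\}$ let
\[
\pi_{ij}:\mathbb{Z}^2\to\mathbb{Z},\qquad\pi_{ij}(\tau,\sigma)=i\tau+j\sigma ,
\]
let $g_{ij}=(\pi_{ij})_*(v)$, and let $t$ be the image of $v$ under $(\tau,\sigma)\mapsto a\tau$. A word $i_1\cdots i_k$ with $i_1=i_k=a$ is now governed by $g_{i_1i_2}+\dots+g_{i_{k-1}i_k}+t$. If $g_{ij}+g_{ja}=g_{ia}$ for all $i,j$, the sum of the $g$'s collapses from the right to $g_{i_1a}=g_{aa}$, whatever the middle letters are. The collapse starts from the condition $i_k=a$ and ends at the condition $i_1=a$; a word that began with $b$ would lead to $g_{ba}$ instead.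

\begin{proposition}\label{prop:sequence}
Suppose that $t\in N^*$, that $g_{aa}+t=t$, and that
\begin{equation}\label{eq:star}
g_{ij}+g_{ja}=g_{ia}\qquad\text{for all }i,j\in\{a,b\}.
\end{equation}
Then for every finite coloring of $\mathbb{N}$ there is a sequence $y$ of positive integers such that all elements of $S_{a,b}(y)$ are positive and have the same color.
\end{proposition}

\begin{proof}
Since $\mathbb{N}\in t$, some color class $A\subseteq\mathbb{N}$ belongs to $t$. Let $B=\{n\in\mathbb{Z}:A-n\in t\}$; these are the numbers that $v$-most final terms $a\tau$ carry into $A$. Then $0\in B$, and $B\in g_{aa}$ because $A\in g_{aa}+t$.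

Put $\sigma_1=0$. We choose $(\tau_1,\sigma_2),(\tau_2,\sigma_3),\dots\in\mathbb{Z}^2$ in turn. For a word $w=i_1\cdots i_{m+1}$ over $\{a,b\}$ with $i_1=a$ let $P(w)=\sum_{l=1}^m\pi_{i_li_{l+1}}(\tau_l,\sigma_{l+1})$, which is $0$ for $m=0$. Once $m$ pairs are chosen, we maintain the following hypothesis $H_m$: for every word $w$ of length $m+1$ that begins with $a$, with last letter $i$,
\[
B-P(w)\in g_{ia},\qquad\text{and}\qquad P(w)\in B\ \text{ if }i=a .
\]
The first part says that $w$ can still be completed to a word ending in $a$, and the second that it can be stopped if it ends in $a$. Hypothesis $H_0$ holds since $B\in g_{aa}$ and $0\in B$. Assume $H_m$ and consider the following conditions on $(\tau,\sigma)$, where $w$ ranges over the words of length $m+1$ that begin with $a$, the letter $i$ is the last letter of $w$, and $j\in\{a,b\}$: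
\begin{enumerate}
\item $B-P(w)-\pi_{ij}(\tau,\sigma)\in g_{ja}$;
\item $P(w)+\pi_{ia}(\tau,\sigma)\in B$;
\item $P(w)+a\tau\in A$ if $i=a$;
\item $\tau>|\sigma_{m+1}|$.
\end{enumerate}
Each condition holds for $v$-most $(\tau,\sigma)$. For (1), we have $B-P(w)\in g_{ia}=g_{ij}+g_{ja}$ by \eqref{eq:star}, and $g_{ij}$ is the image of $v$ under $\pi_{ij}$. For (2), we have $B-P(w)\in g_{ia}$. For (3), $P(w)\in B$ means $A-P(w)\in t$. For (4), $t\in N^*$ gives $a\tau>a|\sigma_{m+1}|$, and $a\ge1$. Let $(\tau_{m+1},\sigma_{m+2})$ satisfy these finitely many conditions. The words of length $m+2$ that begin with $a$ are the words $wj$, and $P(wj)=P(w)+\pi_{ij}(\tau_{m+1},\sigma_{m+2})$, so (1) and (2) give $H_{m+1}$.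

Put $y_l=\sigma_l+\tau_l$, which is positive by (4). If $w=i_1\cdots i_k$ has $i_1=i_k=a$, then $\sum_{l\le k}i_ly_l=P(w)+a\tau_k$ by \eqref{eq:regroup}, and this lies in $A\subseteq\mathbb{N}$ by (3) with $m=k-1$.
\end{proof}

It remains to find $v$. Consider $a=1$, $b=2$, where the four forms are
\[
\tau+\sigma,\qquad2\tau+2\sigma,\qquad\tau+2\sigma,\qquad2\tau+\sigma .
\]
By \eqref{eq:star}, $g_{11}$ is an idempotent $e$, and then $g_{22}=2e$. The identities $2e+g_{21}=g_{21}$ and $g_{21}+e=g_{21}$ hold as soon as $g_{21}$ begins with a summand $2e$ and ends with a summand $e$, which is easy to arrange. The essential identity is $g_{12}+g_{21}=e$. If $e$ and $g_{21}$ lie in $L$, then \eqref{eq:solve} solves it for $g_{12}$. The difficulty is that this solution has to be realized together with $g_{11}$ and $g_{21}$ as an image of one ultrafilter on $\mathbb{Z}^2$, and the forms are tied by the relation $\pi_{12}+\pi_{21}=3\pi_{11}$. We use the freedom in $g_{21}$ to make the relation symmetric: if $\tau+\sigma=z$ and $2\tau+\sigma=3z'$, then $\tau+2\sigma=3(z-z')$. So we want to choose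 $z$ and $z'$ jointly, each distributed according to $e$, in such a way that $d=z-z'$ is distributed according to an ultrafilter $\delta$ about which we know little, since it comes from solving an equation. A necessary condition is that $A-A=\{x-x':x,x'\in A\}$ belongs to $\delta$ for each $A\in e$, and we shall see that it is sufficient. The next section shows that two properties of $\delta$, both of which can be read off the equation, imply it.

\section{Ultrafilters that contain difference sets}\label{sec:differences}

For $A\subseteq\mathbb{Z}$ the \emph{upper Banach density} of $A$ is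
\[
d^*(A)=\limsup_{N\to\infty}\ \max_{M\in\mathbb{Z}}\ \frac{|A\cap\{M+1,\dots,M+N\}|}{N}.
\]
Call $p\in\beta\mathbb{Z}$ \emph{admissible} if
\begin{itemize}
\item[(D)] $d^*(A)>0$ for every $A\in p$, and
\item[(Z)] $\chi_\theta(p)=0$ for every $\theta\in\mathbb{R}/\mathbb{Z}$.
\end{itemize}

\begin{lemma}\label{lem:diff}
If $\delta$ is admissible and $d^*(A)>0$, then $A-A\in\delta$.
\end{lemma}

Condition (Z) cannot be omitted. If $\chi_\theta(\delta)\ne0$, cover $\mathbb{R}/\mathbb{Z}$ by finitely many arcs shorter than half the distance from $\chi_\theta(\delta)$ to $0$; for one of them the set $A$ of $n$ with $n\theta$ in the arc has $d^*(A)>0$, and $A-A\notin\delta$. The proof shows that rotations are the only obstruction apart from sets of density zero, which (D) lets us ignore. We use Herglotz's theorem: if $\phi:\mathbb{Z}\to\mathbb{C}$ satisfies $\sum_{r,s}c_r\overline{c_s}\,\phi(r-s)\ge0$ for all finitely supported $(c_r)$, then $\phi(n)=\int\psi(n\theta)\,d\mu(\theta)$ for a finite positive Borel measure $\mu$ on $\mathbb{R}/\mathbb{Z}$, where $\psi(x)=\exp(2\pi ix)$.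

\begin{proof}
\emph{The correlation function.} Choose intervals $I_k\subseteq\mathbb{Z}$ with $|I_k|\to\infty$ and $|A\cap I_k|/|I_k|\to d^*(A)$. For bounded $F:\mathbb{Z}\to\mathbb{C}$ let $\lambda(F)$ be the limit of the averages $|I_k|^{-1}\sum_{n\in I_k}F(n)$ along a fixed nonprincipal ultrafilter on the index set. Then $\lambda$ is linear and positive, and $\lambda(1_A)=d^*(A)$. It is translation invariant, since a shift by $r$ changes the $k$th average by at most $2|r|\sup|F|/|I_k|$. Let $A+n=\{x+n:x\in A\}$ and $\phi(n)=\lambda(1_A1_{A+n})\ge0$. If $\phi(n)>0$, then $A\cap(A+n)\ne\emptyset$, that is, $n\in A-A$. So it suffices to prove $\lim_{n\to\delta}\phi(n)>0$.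

By invariance, $\phi$ is even and $\lambda(1_{A+r}1_{A+s})=\phi(r-s)$. Hence $\sum_{r,s}c_r\overline{c_s}\,\phi(r-s)=\lambda(|\sum_rc_r1_{A+r}|^2)\ge0$, and Herglotz's theorem gives $\mu$.

\emph{The atom at $0$.} Let $F_N=\frac1N\sum_{0\le r<N}1_{A+r}$. The Cauchy--Schwarz inequality for each average gives $\lambda(F_N^2)\ge\lambda(F_N)^2=d^*(A)^2$. On the other hand,
\[
\lambda(F_N^2)=\frac1{N^2}\sum_{0\le r,s<N}\phi(r-s)=\int\Bigl|\frac1N\sum_{0\le r<N}\psi(r\theta)\Bigr|^2d\mu(\theta).
\]
The integrand is at most $1$, equals $1$ at $\theta=0$ and tends to $0$ elsewhere, so the integral tends to $\mu(\{0\})$. Thus $\mu(\{0\})\ge d^*(A)^2>0$.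

\emph{The atoms.} Write $\mu=\mu_d+\mu_c$, where $\mu_d$ is carried by the countably many atoms and $\mu_c$ has no atoms, and write $\phi=\phi_d+\phi_c$ accordingly. The series $\phi_d(n)=\sum_\theta\mu(\{\theta\})\psi(n\theta)$ converges absolutely and uniformly in $n$, and $\lim_{n\to\delta}\psi(n\theta)=1$ for each $\theta$ by (Z). Therefore $\lim_{n\to\delta}\phi_d(n)=\sum_\theta\mu(\{\theta\})\ge\mu(\{0\})>0$.

\emph{The continuous part.} This is Wiener's argument. Since $|\phi_c(n)|^2=\iint\psi(n(\theta-\theta'))\,d\mu_c(\theta)\,d\mu_c(\theta')$, we have for every $M$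
\[
\frac1N\sum_{n=M+1}^{M+N}|\phi_c(n)|^2\le\iint\Bigl|\frac1N\sum_{n=1}^N\psi(n(\theta-\theta'))\Bigr|\,d\mu_c(\theta)\,d\mu_c(\theta').
\]
The right side does not depend on $M$. It tends to $0$ by dominated convergence, because the integrand tends to $0$ off the diagonal and the diagonal is null for $\mu_c\times\mu_c$, as $\mu_c$ has no atoms. For $\varepsilon>0$ the set $B_\varepsilon=\{n:|\phi_c(n)|\ge\varepsilon\}$ occupies a proportion of $\{M+1,\dots,M+N\}$ that is at most $\varepsilon^{-2}$ times the left side, so $d^*(B_\varepsilon)=0$, and $B_\varepsilon\notin\delta$ by (D). Hence $\lim_{n\to\delta}\phi_c(n)=0$ and $\lim_{n\to\delta}\phi(n)>0$.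
\end{proof}

Two further lemmas supply admissible ultrafilters. The first is the second use of the minimality of $L$.

\begin{lemma}\label{lem:density}
The idempotent $f$ has property \textup{(D)}, and so does $f+u$ for every $u\in\beta\mathbb{Z}$.
\end{lemma}

\begin{proof}
Let $B\in f$. For $q\in L$ we have $f=r+q$ for some $r$ by \eqref{eq:solve}, so $B-n\in q$ for $r$-most $n$, and in particular for some $n$. The open sets $\{q:B-n\in q\}$ therefore cover the compact set $L$, and there is a finite $F\subseteq\mathbb{Z}$ such that $E=\bigcup_{n\in F}(B-n)$ belongs to every $q\in L$. For $m\in\mathbb{Z}$ we have $m+f\in L$, so $E-m\in f$. Hence $\bigcap_{m=1}^N(E-m)\ne\emptyset$ for every $N$, which says that $E$ contains an interval $J$ of length $N$. For some $n\in F$ we get $|B\cap(J+n)|=|(B-n)\cap J|\ge N/|F|$. So $d^*(B)\ge1/|F|$.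

Let $B\in f+u$. Then $B'=\{m:B-m\in u\}\in f$, so $d^*(B')>0$. For a finite interval $J$, the set $\bigcap_{m\in B'\cap J}(B-m)$ belongs to $u$ and so contains some $n$. Then $n+(B'\cap J)\subseteq B$, and $|B\cap(n+J)|\ge|B'\cap J|$. Hence $d^*(B)\ge d^*(B')>0$.
\end{proof}

\begin{lemma}\label{lem:division}
Let $c\ne0$ be an integer. If $\eta\in\beta\mathbb{Z}$ has property \textup{(Z)}, then $c\mathbb{Z}\in\eta$. If $\eta$ is admissible, then there is a unique $\delta\in\beta\mathbb{Z}$ with $c\delta=\eta$, and $\delta$ is admissible.
\end{lemma}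

\begin{proof}
The values $n/c\bmod1$ form a finite set, so $\chi_{1/c}(\eta)=0$ means that $n/c\in\mathbb{Z}$ for $\eta$-most $n$. Since $n\mapsto cn$ is a bijection from $\mathbb{Z}$ onto $c\mathbb{Z}\in\eta$, the family $\delta=\{U\subseteq\mathbb{Z}:cU\in\eta\}$ is an ultrafilter with $c\delta=\eta$. It is unique, because $U\in p$ if and only if $cU\in cp$, for any $p$. Given $\theta$, choose $\theta'$ with $c\theta'=\theta$; then $\chi_\theta(\delta)=\chi_{\theta'}(c\delta)=0$. If $U\in\delta$, then $d^*(cU)>0$. For an interval $J$ of length $N$, the set $\{n:cn\in J\}$ lies in an interval of length $N$, so $d^*(U)\ge d^*(cU)>0$.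
\end{proof}

\section{Construction of the ultrafilter on $\mathbb{Z}^2$}\label{sec:construction}

\begin{proof}[Proof of Theorem~\ref{thm:ab} for $b\ne-a$, and of Theorem~\ref{thm:main}]
Let $a\ge1$ and $b\notin\{a,-a\}$, and put $c=a+b\ne0$, so that $\pi_{ab}+\pi_{ba}=c(\tau+\sigma)$. We construct $v$ as in Proposition~\ref{prop:sequence}, with $g_{aa}=f$.

\emph{Step 1: the idempotent $e$.} The idempotent $f$ is admissible by Lemma~\ref{lem:density}. By Lemma~\ref{lem:division} there is a unique $e$ with $ae=f$, and $e$ is admissible. It is idempotent, since $a(e+e)=f+f=f$.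

\emph{Step 2: padding.} Let $\eta\in\beta\mathbb{Z}$, to be chosen in Step 3, and suppose that $v_0\in\beta(\mathbb{Z}^2)$ has the images
\begin{equation}\label{eq:images}
(\pi_{aa})_*v_0=f,\qquad(\pi_{bb})_*v_0=be,\qquad(\pi_{ab})_*v_0=\eta,\qquad(\pi_{ba})_*v_0=ce .
\end{equation}
Let $e_\tau$ and $e_\sigma$ be the images of $e$ under $z\mapsto(z,0)$ and $z\mapsto(0,z)$, and put
\[
v=e_\tau+v_0+e_\tau+e_\sigma .
\]
Since $(\pi_{ij})_*$ is a homomorphism with $(\pi_{ij})_*e_\tau=ie$ and $(\pi_{ij})_*e_\sigma=je$, we have $g_{ij}=ie+(\pi_{ij})_*v_0+ie+je$, that is,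
\[
g_{aa}=f,\qquad g_{bb}=be,\qquad g_{ab}=f+\eta+f+be,\qquad g_{ba}=be+ce+be+f .
\]
Each padding term has a purpose. The first $e_\tau$ makes $g_{ba}$ begin with $be$, so $g_{bb}+g_{ba}=g_{ba}$. The term $e_\sigma$ makes $g_{ba}$ end with $f$, so $g_{ba}+g_{aa}=g_{ba}$. Under $(\tau,\sigma)\mapsto a\tau$ the term $e_\sigma$ goes to the principal ultrafilter $0$, so $t=f+t_0+f$, where $t_0$ is the image of $v_0$. The second $e_\tau$ thus makes $t$ end with $f$, so $t\in\beta\mathbb{Z}+f\subseteq N^*$, and the first makes $t$ begin with $f$, so $g_{aa}+t=t$. Also $g_{aa}+g_{aa}=g_{aa}$. The one identity of \eqref{eq:star} that remains is $g_{ab}+g_{ba}=g_{aa}$. Since $be+be=be$,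
\[
g_{ab}+g_{ba}=f+\eta+\rho,\qquad\text{where}\quad\rho=f+be+ce+be+f .
\]
So it suffices to find $\eta$ with $\eta+\rho=f$ and $v_0$ with \eqref{eq:images}. Note that $\rho$ depends only on $e$.

\emph{Step 3: solving for $\eta$.} We have $\rho\in\beta\mathbb{Z}+f=L$, so by \eqref{eq:solve} there is $\eta_0$ with $\eta_0+\rho=f$. Nothing guarantees (D) for $\eta_0$, so we put $\eta=f+\eta_0$. Then $\eta+\rho=f+f=f$, and $\eta$ has property (D) by Lemma~\ref{lem:density}. Since $\rho$ is a sum of idempotents, $\chi_\theta(\eta)=\chi_\theta(f)-\chi_\theta(\rho)=0$ for all $\theta$. So $\eta$ is admissible. Because $c\ne0$, Lemma~\ref{lem:division} gives an admissible $\delta$ with $c\delta=\eta$.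

\emph{Step 4: two copies of $e$ with difference $\delta$.} For $A\in e$ and $U\in\delta$ let
\[
R(A,U)=\{(z,d)\in\mathbb{Z}^2:z\in A,\ z-d\in A,\ d\in U\}.
\]
Since $d^*(A)>0$, Lemma~\ref{lem:diff} gives $A-A\in\delta$. So $U\cap(A-A)\ne\emptyset$, which says that $R(A,U)\ne\emptyset$. As $R(A\cap A',U\cap U')\subseteq R(A,U)\cap R(A',U')$, some ultrafilter $\xi$ on $\mathbb{Z}^2$ contains all the sets $R(A,U)$. The image of $\xi$ under $(z,d)\mapsto z$ contains every $A\in e$ and so equals $e$. For the same reason the images of $\xi$ under $(z,d)\mapsto z-d$ and $(z,d)\mapsto d$ are $e$ and $\delta$.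

\emph{Step 5: change of coordinates.} We solve $\tau+\sigma=z$ and $a\tau+b\sigma=cd$, which is possible because $b\ne a$:
\[
(\tau,\sigma)=\Bigl(\frac{bz-cd}{b-a},\ \frac{cd-az}{b-a}\Bigr).
\]
By Lemma~\ref{lem:division}, $(b-a)\mathbb{Z}$ belongs to $e$ and to $\delta$, so for $\xi$-most $(z,d)$ both $z$ and $d$ are divisible by $b-a$ and $(\tau,\sigma)\in\mathbb{Z}^2$. Let $v_0$ be the image of $\xi$ under this map, defined arbitrarily at the other points. For $\xi$-most $(z,d)$,
\[
\pi_{aa}=az,\qquad\pi_{bb}=bz,\qquad\pi_{ab}=cd,\qquad\pi_{ba}=c(\tau+\sigma)-\pi_{ab}=c(z-d).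
\]
The images of $v_0$ are therefore $ae=f$, $be$, $c\delta=\eta$ and $ce$, as \eqref{eq:images} requires. Proposition~\ref{prop:sequence} now applies.

For $a=1$ and $b=2$ we have $e=f$, $c=3$, $\rho=e+2e+3e+2e+e$ and $(\tau,\sigma)=(2z-3d,\,3d-z)$, and we obtain Theorem~\ref{thm:main}.
\end{proof}

If $b=-a$, then $\pi_{ba}=-\pi_{ab}$, so $g_{ab}$ is determined by $g_{ba}$ and there is no room to solve an equation for it. The next section shows that the statement itself fails.

\section{The case $b=-a$}\label{sec:negative}

It suffices to treat $a=1$. Indeed $S_{a,-a}(y)=aS_{1,-1}(y)$, so we may give $an$ the color that $n$ receives below and color the other integers arbitrarily. Color $n\in\mathbb{N}$ by $C(n)\bmod4$, and suppose that all sums $y_1\pm y_2\pm\dots\pm y_{k-1}+y_k$ are positive and have the same color.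

We need the ring $\mathbb{Z}_2$ of $2$-adic integers. Its elements are the series $\gamma=\sum_{i\ge0}\varepsilon_i2^i$ with $\varepsilon_i\in\{0,1\}$, added with carries. A sequence converges if each digit is eventually constant, and $\mathbb{Z}_2$ is compact; $\omega_n\to0$ means that $\omega_n$ is divisible by higher and higher powers of $2$. The nonnegative integers are the elements whose digits are eventually $0$, the negative integers are those whose digits are eventually $1$, and $-1-\gamma$ has the digits complementary to those of $\gamma$. Let $C_j(\gamma)=|\{i<j:\varepsilon_i\ne\varepsilon_{i+1}\}|$. Then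
\begin{equation}\label{eq:Cj}
C_j(-1-\gamma)=C_j(\gamma),\qquad C_j(\gamma)\equiv\varepsilon_0+\varepsilon_j\pmod2 ,
\end{equation}
and $C(n)=C_j(n)$ for $n\in\mathbb{N}$ and large $j$. Write $\gamma\sim\gamma'$ if the digits of $\gamma$ and $\gamma'$ agree from some place on.

Let $(x_n)$ be a subsequence of the strictly increasing partial sums $(s_n)$ that converges in $\mathbb{Z}_2$, to $\alpha$ say, and put $\omega_n=\alpha-x_n\to0$. For $n_1<\dots<n_{2m}<n$ the number
\begin{equation}\label{eq:alt}
x_n+2x_{n_1}-2x_{n_2}+\dots+2x_{n_{2m-1}}-2x_{n_{2m}}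
\end{equation}
is one of our sums: the coefficient of $y_l$ is $+1$ for the terms of $x_{n_1}$, then $-1$ for the further terms of $x_{n_2}$, and so on alternately, ending with $+1$ for the terms of $x_n$ that are not in $x_{n_{2m}}$.

\subsection*{The case $\alpha=0$}

This case is covered by the general argument below, but it shows the mechanism. Choose even terms $u<w<x$ of $(x_n)$ with $u\ll w$, $2w\ll x$ and $\epsilon(w)=\epsilon(x)$. They have a common value $C_0$ of $C$ modulo $4$, and $C_0$ is even. Put $r=2(w-u)\ll x$. Doubling an even number changes neither $C$ nor $\epsilon$, so Lemma~\ref{lem:C} gives $C(r)=C(u)+\epsilon(u)+C(w)+\epsilon(w)$ and $\epsilon(r)=-\epsilon(u)$. Applying it again,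
\[
C(x+2u-2w)=C(x-r)=C(u)+\bigl(C(w)+\epsilon(w)\bigr)+\bigl(C(x)+\epsilon(x)\bigr)\equiv3C_0+2\equiv C_0+2\pmod4 .
\]
For example, $y_1,y_2,y_3=2,14,240$ has partial sums $2,16,256$ with $C=2$, while $y_1-y_2+y_3=228$ has $C=4$. The digits of $x+2u-2w$ switch from a run of $0$'s to a run of $1$'s at the scale of $w$, and back at the scale of $x$. The two switches cost odd amounts that agree modulo $4$, so together they cost $2$ modulo $4$.

\subsection*{The general case}

For general $\alpha$ the long runs of $0$'s and $1$'s are replaced by long stretches of a fixed tail of digits and of its complement. The number \eqref{eq:alt} equals $\alpha_{2m}-\omega_n$, where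
\[
\alpha_0=\alpha,\qquad\alpha_{2i-1}=\alpha_{2i-2}-2\omega_{n_{2i-1}},\qquad\alpha_{2i}=\alpha_{2i-1}+2\omega_{n_{2i}} .
\]
We shall choose $n_1<\dots<n_4$ so that $\alpha_2\sim\alpha_4$ and the numbers of changes in $\alpha_2$ and $\alpha_4$ differ by $2$ modulo $4$. Let
\[
\mathcal{T}=\alpha+\mathbb{Z}\ \text{ if }\alpha\notin\mathbb{Z},\qquad\mathcal{T}=\{-1,-2,\dots\}\ \text{ if }\alpha\in\mathbb{Z}.
\]

\medskip\noindent\emph{Claim 1. Any two elements of $\mathcal{T}$ satisfy $\gamma\sim\gamma'$.} For $\alpha\in\mathbb{Z}$ all elements have digits eventually $1$. Let $\alpha\notin\mathbb{Z}$, so that $\alpha$ has infinitely many digits $0$ and infinitely many digits $1$; we show $\alpha+M\sim\alpha$ for $M\in\mathbb{Z}$. If $M\ge0$, take a place $i$ with $M<2^i$ at which $\alpha$ has digit $0$. The number formed by the digits of $\alpha$ at places up to $i$ is less than $2^i$, so adding $M$ leaves it below $2^{i+1}$, and the digits above place $i$ do not change. If $M<0$, then $-1-(\alpha+M)=(-1-\alpha)+|M|\sim-1-\alpha$ by the first case, and we take complements.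

\medskip\noindent\emph{Claim 2. For each $\gamma\in\mathcal{T}$ there is $n(\gamma)$ such that $-1-(\gamma-2\omega_n)\in\mathcal{T}$ for $n\ge n(\gamma)$.} If $\alpha\notin\mathbb{Z}$ and $\gamma=\alpha+M$, then $-1-(\gamma-2\omega_n)=\alpha-1-M-2x_n\in\alpha+\mathbb{Z}$. If $\alpha\in\mathbb{Z}$, then $\gamma-2\omega_n=\gamma+2(x_n-\alpha)$ is a positive integer for large $n$, so $-1-(\gamma-2\omega_n)<0$.

\medskip
By Claims 1 and 2, for $\gamma\in\mathcal{T}$ and $n\ge n(\gamma)$ the digits of $\gamma-2\omega_n$ are eventually complementary to those of $\gamma$. So subtracting $2\omega_n$ switches the tail, and the cost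
\[
\kappa_\gamma(n)=C_j(\gamma-2\omega_n)-C_j(\gamma)
\]
does not depend on $j$ for large $j$. It is odd by \eqref{eq:Cj}: the digits at place $0$ agree because $2\omega_n\in2\mathbb{Z}_2$, and the digits at place $j$ differ.

\medskip\noindent\emph{Claim 3. For $\gamma,\gamma'\in\mathcal{T}$ we have $\kappa_\gamma(n)=\kappa_{\gamma'}(n)$ for all large $n$.} By Claim 1, write $\gamma=h+2^i\zeta$ and $\gamma'=h'+2^i\zeta$ with integers $0\le h,h'<2^i$ and the same $\zeta\in\mathbb{Z}_2$. For large $n$ we have $2\omega_n=2^{i+1}\omega'$ with $\omega'\in\mathbb{Z}_2$. Then $\gamma-2\omega_n=h+2^i(\zeta-2\omega')$ has the same digits as $\gamma$ at all places up to $i$, so $\kappa_\gamma(n)=C_{j-i}(\zeta-2\omega')-C_{j-i}(\zeta)$ for large $j$. This expression does not involve $h$, so it also equals $\kappa_{\gamma'}(n)$.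

\medskip
We now choose the indices. If $\alpha$ is a nonnegative integer, it is not in $\mathcal{T}$, so we first move into $\mathcal{T}$. Choose $n_1<n_2$ with $\alpha_2=\alpha+2x_{n_1}-2x_{n_2}\in\mathcal{T}$; this is automatic if $\alpha\notin\mathbb{Z}$ and holds for large $n_2$ if $\alpha\in\mathbb{Z}$. There are $\kappa\in\{1,3\}$ and an infinite set $S$ of integers $n\ge n(\alpha_2)$ with $\kappa_{\alpha_2}(n)\equiv\kappa\pmod4$ for $n\in S$.

\emph{First switch.} Take $n_3\in S$ with $n_3>n_2$. Then $\alpha_3=\alpha_2-2\omega_{n_3}$ satisfies $C_j(\alpha_3)-C_j(\alpha_2)\equiv\kappa\pmod4$ for large $j$, and $\gamma'=-1-\alpha_3\in\mathcal{T}$ by Claim 2.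

\emph{Second switch.} The next step adds $2\omega_{n_4}$, and complementation turns this into a subtraction from $\gamma'$. Take $n_4\in S$ with $n_4>n_3$, $n_4\ge n(\gamma')$ and $\kappa_{\gamma'}(n_4)=\kappa_{\alpha_2}(n_4)$, by Claim 3. With $\alpha_4=\alpha_3+2\omega_{n_4}$ we have $-1-\alpha_4=\gamma'-2\omega_{n_4}$, so $\alpha_4\in\mathcal{T}$ by Claim 2. By \eqref{eq:Cj}, for large $j$,
\[
C_j(\alpha_4)-C_j(\alpha_3)=C_j(\gamma'-2\omega_{n_4})-C_j(\gamma')=\kappa_{\gamma'}(n_4)=\kappa_{\alpha_2}(n_4)\equiv\kappa\pmod4 .
\]
Hence $C_j(\alpha_4)-C_j(\alpha_2)\equiv2\kappa\equiv2\pmod4$ for large $j$.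

\emph{Back to the sums.} By Claim 1, write $\alpha_2=h+2^i\zeta$ and $\alpha_4=h'+2^i\zeta$ with $0\le h,h'<2^i$, and take $n>n_4$ with $\omega_n=2^{i+1}\omega'$, $\omega'\in\mathbb{Z}_2$. Then
\[
V=\alpha_2-\omega_n=h+2^i(\zeta-2\omega'),\qquad V'=\alpha_4-\omega_n=h'+2^i(\zeta-2\omega')
\]
are sums of the form \eqref{eq:alt}, with $m=1$ and $m=2$, so they are positive integers of the same color. Their digits coincide at places from $i$ on, and at places up to $i$ they are the digits of $\alpha_2$ and $\alpha_4$. Since $\alpha_2$ and $\alpha_4$ also coincide at places from $i$ on,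
\[
C(V')-C(V)=C_i(\alpha_4)-C_i(\alpha_2)=C_j(\alpha_4)-C_j(\alpha_2)\equiv2\pmod4
\]
for large $j$. So $V$ and $V'$ have different colors. This contradiction completes the proof of Theorem~\ref{thm:ab}.

\begin{thebibliography}{9}

\bibitem{HS}
Hindman and Strauss, \emph{Algebra in the Stone--\v{C}ech Compactification}.

\bibitem{ILZ}
Maria-Romina Ivan, Imre Leader, Luca Q. Zamboni, \emph{A Ramsey Characterisation of Eventually Periodic Words}, arXiv:2010.09081 (2020).

\end{thebibliography}
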